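\title{Recurrent expansion sequences of tubular groups}

\begin{abstract}
A tubular group is the fundamental group of a finite graph of groups with vertex groups $\mathbb{Z}^2$ and edge groups $\mathbb{Z}$. Its expansion sequence is obtained by repeatedly adjoining to the edge and vertex groups the roots that the attaching maps call for. We show that every tubular group that is not residually finite contains a subtubular group whose expansion sequence is recurrent, that is, repeats up to isomorphism of graphs of groups. The proof localizes at a prime $p$, where the expansion becomes the iteration of a map built from maxima, minima and integer translations. The orbit of such a map is eventually periodic up to a linear drift, and this assigns a rational growth rate to every edge. On a minimal subgraph whose sequence does not terminate all edges grow at the same rate, and rescaling by an integer gives the recurrence. The rates also determine exactly when a tubular group has a recurrent sequence, and the proof yields an algorithm that decides residual finiteness.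
\end{abstract}

\section{Introduction}\label{sec:intro}

A group is \emph{residually finite} if every nontrivial element has nontrivial image in some finite quotient. This paper is about residual finiteness of groups that are assembled from copies of $\mathbb{Z}^2$ by gluing along cyclic subgroups.

\subsection*{Tubular groups}
A \emph{finite graph of groups} consists of a finite connected graph $\Gamma$ (loops and multiple edges are allowed), a group $G_v$ for each vertex $v$, a group $G_e$ for each edge $e$, and attaching maps. Every edge has two \emph{ends}. An end $\epsilon$ determines its edge $e(\epsilon)$ and the vertex $v(\epsilon)$ at which it is attached, and it carries an injective homomorphism $\varphi_\epsilon\colon G_{e(\epsilon)}\to G_{v(\epsilon)}$. Both ends of a loop are attached at the same vertex. Choose a maximal tree in $\Gamma$ and call the two ends of each edge $e$ by the names $e^-$ and $e^+$. The \emph{fundamental group} of the graph of groups is generated by the groups $G_v$ and one stable letter $t_e$ for each edge, subject to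
\[
t_e\,\varphi_{e^-}(g)\,t_e^{-1}=\varphi_{e^+}(g)\quad(g\in G_e),\qquad t_e=1\ \text{ for $e$ in the maximal tree.}
\]
The vertex groups embed in it, and so does the fundamental group of the restriction of the graph of groups to any connected subgraph.

A group $G$ is \emph{tubular} if it is the fundamental group of a finite graph of groups with $G_v\cong\mathbb{Z}^2$ and $G_e\cong\mathbb{Z}$ for all $v$ and $e$. The graph of groups is always part of the data, and we denote it by the same letter $G$. A \emph{subtubular group} of $G$ is the tubular subgroup carried by a connected subgraph of $\Gamma$. A \emph{rigid isomorphism} between two tubular groups is an isomorphism of graphs of groups: an isomorphism of graphs, together with isomorphisms between corresponding vertex groups and corresponding edge groups that commute with the attaching maps.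

\subsection*{Primitivity and expansion}
The most direct way to produce finite quotients of $G$ is to reduce all vertex and edge groups modulo an integer $n$. This gives a graph of finite groups if the maps $G_e/nG_e\to G_v/nG_v$ remain injective. Call an element of $\mathbb{Z}^2$ \emph{primitive} if it is not a proper power, and call $G$ \emph{primitive} if every attaching map sends a generator of the edge group to a primitive element. If $G$ is primitive, the reduced maps are injective for all $n$, and $G$ is residually finite (Lemma~\ref{lem:primitiveRF}). If some $\varphi_\epsilon$ sends a generator to $dh$ with $d\ge2$, then its reduction modulo $d$ is zero and the construction breaks down.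

One can try to repair this by adjoining roots. If $\varphi_\epsilon(g)=dh$ with $h$ primitive, enlarge the edge group so that it contains $g/d$. The image of $g/d$ at the other end of the edge need not lie in the vertex group there, so that vertex group has to be enlarged as well; this may in turn spoil primitivity of the ends at that vertex. The expansion performs one round of this repair at all edges simultaneously. Put $V_v=G_v\otimes\mathbb{Q}\cong\mathbb{Q}^2$ and $V_e=G_e\otimes\mathbb{Q}\cong\mathbb{Q}$, and extend each $\varphi_\epsilon$ to an injective linear map $V_{e(\epsilon)}\to V_{v(\epsilon)}$. A \emph{lattice} in $\mathbb{Q}^n$ is a finitely generated subgroup that spans $\mathbb{Q}^n$; it is free abelian of rank $n$. Define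
\[
G_e^+=\varphi_{e^-}^{-1}\bigl(G_{v(e^-)}\bigr)+\varphi_{e^+}^{-1}\bigl(G_{v(e^+)}\bigr)\subset V_e,
\qquad
G_v^+=G_v+\sum_{\epsilon\text{ at }v}\varphi_\epsilon\bigl(G^+_{e(\epsilon)}\bigr)\subset V_v ,
\]
the last sum being over the ends attached at $v$. These are lattices, so $G_e^+\cong\mathbb{Z}$ and $G_v^+\cong\mathbb{Z}^2$. With the same graph $\Gamma$ and the restricted attaching maps they form a tubular group $G^+$, the \emph{expansion} of $G$. The \emph{expansion sequence} is $G=G_0\to G_1\to G_2\to\cdots$ with $G_{k+1}=G_k^+$. We write $G_{v,k}\subset V_v$ and $G_{e,k}\subset V_e$ for the vertex and edge groups of $G_k$. The sequence \emph{terminates} if $G_{i+1}=G_i$ for some $i$; this happens exactly when $G_i$ is primitive (Lemma~\ref{lem:basic}). It is \emph{recurrent} if it does not terminate and there are $i<j$ and a rigid isomorphism $G_j\to G_i$. A connected subgraph of $\Gamma$ is called \emph{terminating} or \emph{non-terminating} according to the expansion sequence of its subtubular group.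

\subsection*{The question}
It is known that a tubular group is residually finite if and only if its edge groups are separable (that is, are intersections of finite-index subgroups); we do not use this. The following is also known, and we quote it without proof.

\begin{theorem}[known]\label{thm:known}
A tubular group whose expansion sequence does not terminate is not residually finite.
\end{theorem}

Termination can be observed after finitely many steps; non-termination, as defined, cannot. Recurrence supplies finite evidence for it. A rigid isomorphism $G_j\to G_i$ with $i<j$ propagates along the sequence (Lemma~\ref{lem:basic}), so all the groups $G_{i+m(j-i)}$ are rigidly isomorphic to $G_i$; if $G_i$ is not primitive, none of them is. It is therefore natural to ask whether recurrence is the only obstruction to residual finiteness. The sequence of $G$ itself can fail both to terminate and to recur (Example~\ref{ex:threelines}), so subgraphs must be allowed. The following question comes from Hoda, Wise and Woodhouse \cite{HWW}.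

\begin{quote}
\emph{Does every tubular group that is not residually finite contain a subtubular group with recurrent expansion sequence?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}
For a tubular group $G$ the following are equivalent:
\begin{itemize}
\item[(a)] $G$ is not residually finite;
\item[(b)] the expansion sequence of $G$ does not terminate;
\item[(c)] $G$ contains a subtubular group with recurrent expansion sequence.
\end{itemize}
More precisely, suppose that $\Gamma'\subseteq\Gamma$ is minimal, with respect to inclusion, among non-terminating connected subgraphs, and let $G'$ be its subtubular group. Then there are integers $\lambda\ge2$ and $N\ge1$ such that for all large $k$ there is a rigid isomorphism $G'_{k+N}\to G'_k$ that is the identity on $\Gamma'$ and multiplication by $\lambda$ on every edge group.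
\end{theorem}

The question asks for (a)$\Rightarrow$(c). We prove it as (a)$\Rightarrow$(b)$\Rightarrow$(c), and this part does not use Theorem~\ref{thm:known}. Within Theorem~\ref{thm:main}, that theorem is needed only to return from (b) or (c) to (a).

The tool for (b)$\Rightarrow$(c) is a precise description of how the edge groups grow. Let $E$ be the edge set of $\Gamma$, let $p$ be a prime, and let $\mathbb{Z}_{(p)}\subset\mathbb{Q}$ be the ring of fractions with denominator prime to $p$. Fix a generator $g_e$ of each $G_e$ and define integers $x^p_e(k)$ by
\[
G_{e,k}\otimes\mathbb{Z}_{(p)}=p^{-x^p_e(k)}\,\mathbb{Z}_{(p)}\,g_e .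
\]
Since $G_{e,k}=m^{-1}\mathbb{Z}g_e$ with $m=[G_{e,k}:G_e]$, the number $x^p_e(k)$ is the exponent of $p$ in this index. Let $x^p(k)=(x^p_e(k))_{e\in E}$.

\begin{theorem}[growth rates]\label{thm:rates}
For each prime $p$ there are $\chi^p\in\mathbb{Q}_{\ge0}^E$ and $N\ge1$ with $x^p(k+N)=x^p(k)+N\chi^p$ for all large $k$. The expansion sequence terminates if and only if $\chi^p=0$ for all $p$.
\end{theorem}

We call $\chi^p_e$ the \emph{rate} (or $p$-rate) of the edge $e$. The \emph{line} of an end $\epsilon$ is the subspace $\varphi_\epsilon(V_{e(\epsilon)})\subset V_{v(\epsilon)}$, and the \emph{lines at $v$} are the distinct lines of the ends at $v$. The next two results are not needed to answer the question.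

\begin{theorem}[classification of recurrence]\label{thm:classification}
A non-terminating expansion sequence is recurrent if and only if, for every vertex $v$ with at least three lines and every prime $p$, all edges at $v$ have the same rate $\chi^p_e$. In particular, if every vertex has at most two lines, then $G$ is not residually finite if and only if its own expansion sequence is recurrent.
\end{theorem}

\begin{corollary}\label{cor:decidable}
Residual finiteness of tubular groups, given by their graphs of groups, is algorithmically decidable.
\end{corollary}

Section~\ref{sec:examples} works out four examples that show the mechanism of the proof. Section~\ref{sec:RF} proves (a)$\Rightarrow$(b). Sections~\ref{sec:local} and~\ref{sec:rates} describe the expansion at one prime and prove Theorem~\ref{thm:rates}. Section~\ref{sec:fastest} shows that the fastest edges form a non-terminating subgraph, and Section~\ref{sec:rescale} completes the proof of Theorem~\ref{thm:main}. Sections~\ref{sec:classification} and~\ref{sec:decide} prove Theorem~\ref{thm:classification} and Corollary~\ref{cor:decidable}.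

\section{First properties and four examples}\label{sec:examples}

\begin{lemma}\label{lem:basic}
Let $G$ be a tubular group and $k\ge0$.
\begin{itemize}
\item[(i)] $G_{e,k}\subset G_{e,k+1}$ for every edge $e$, and $G_{v,k}=G_v+\sum_{\epsilon\text{ at }v}\varphi_\epsilon(G_{e(\epsilon),k})$ for every vertex $v$.
\item[(ii)] The following are equivalent: $G_k$ is primitive; $\varphi_\epsilon^{-1}(G_{v(\epsilon),k})=G_{e(\epsilon),k}$ for all ends $\epsilon$; $G_{e,k+1}=G_{e,k}$ for all edges $e$; $G_{k+1}=G_k$.
\item[(iii)] Let $\Phi\colon G_j\to G_i$ be a rigid isomorphism, extended linearly to the spaces $V_v$ and $V_e$. The same linear maps give rigid isomorphisms $G_{j+n}\to G_{i+n}$ for all $n\ge0$.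
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $G_{e,k}\subset\varphi_\epsilon^{-1}(G_{v(\epsilon),k})\subset G_{e,k+1}$ for either end $\epsilon$ of $e$. The formula holds for $k=0$. If it holds for $k$, then $G_{v,k+1}=G_v+\sum\varphi_\epsilon(G_{e(\epsilon),k})+\sum\varphi_\epsilon(G_{e(\epsilon),k+1})$, and the first sum is contained in the second.

(ii) Let $\ell$ be the line of $\epsilon$ and let $g$ generate $G_{e(\epsilon),k}$. The group $G_{v(\epsilon),k}\cap\ell$ is infinite cyclic and contains every root of $\varphi_\epsilon(g)$ in $G_{v(\epsilon),k}$. So $\varphi_\epsilon(g)$ is primitive if and only if it generates $G_{v(\epsilon),k}\cap\ell$, that is, if and only if $\varphi_\epsilon^{-1}(G_{v(\epsilon),k})=G_{e(\epsilon),k}$. The second and third conditions are equivalent by the inclusions in the proof of (i) and the definition of $G_{e,k+1}$. The third and fourth are equivalent by the formula in (i).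

(iii) The linear maps commute with the attaching maps and carry the lattices of $G_j$ onto those of $G_i$. The lattices of the expansion are formed from these by preimages, images and sums, so the maps carry the lattices of $G_{j+1}$ onto those of $G_{i+1}$. Now induct on $n$.
\end{proof}

\begin{remark}\label{rem:smallest}
The expansion adjoins nothing superfluous. Let $H_v\supset G_v$ and $H_e\supset G_e$ be lattices that form a primitive tubular group on $\Gamma$ with the same linear maps $\varphi_\epsilon$. If $G_{v,k}\subset H_v$ for all $v$, then $\varphi_\epsilon^{-1}(G_{v(\epsilon),k})\subset\varphi_\epsilon^{-1}(H_{v(\epsilon)})=H_{e(\epsilon)}$, so $G_{e,k+1}\subset H_e$ and $G_{v,k+1}\subset H_v$. The increasing sequences $G_{e,k}$ then lie between $G_e$ and $H_e$ and become constant. So the sequence terminates exactly when $G$ has a primitive enlargement, and it then stops at the smallest one.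
\end{remark}

In the examples, a relation $s\,a\,s^{-1}=a'$ with $a,a'\in\mathbb{Z}^2$ describes a loop $s$ whose edge group is generated by an element $g_s$, sent to $a$ and $a'$ by the two attaching maps. In each example no prime other than $2$ ever enters a denominator.

\begin{example}[one loop]\label{ex:oneloop}
Let $G=\langle\mathbb{Z}^2,s\mid s(1,0)s^{-1}=(2,0)\rangle$. Suppose that $G_{v,k}=2^{-k}\mathbb{Z}\times\mathbb{Z}$. Its preimages under the two attaching maps are $2^{-k}\mathbb{Z}g_s$ and $2^{-k-1}\mathbb{Z}g_s$, so $G_{s,k+1}=2^{-k-1}\mathbb{Z}g_s$ and $G_{v,k+1}=2^{-k-1}\mathbb{Z}\times\mathbb{Z}$. Thus $x^2_s(k)=k$ and the sequence does not terminate. The map $(x,y)\mapsto(2x,y)$ on the vertex group and multiplication by $2$ on the edge group form a rigid isomorphism $G_{k+1}\to G_k$, so the sequence is recurrent.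

Here one sees directly why $G$ is not residually finite. Write $a=(1,0)$ and $b=(0,1)$ multiplicatively and put $c=s^{-1}as$, so that $c^2=a$. In a finite quotient, $a$ and $a^2$ are conjugate and have the same order, so $\langle a\rangle=\langle a^2\rangle=s\langle a\rangle s^{-1}$; hence $c\in\langle a\rangle$ and $c$ commutes with $b$. In $G$, the commutator $s^{-1}as\,b\,s^{-1}a^{-1}s\,b^{-1}$ is nontrivial by the normal form theorem (recalled in Section~\ref{sec:RF}), because $a^{\pm1}\notin\langle a^2\rangle$ and $b\notin\langle a\rangle$. The natural map $G\to G_1$ sends $c$ to $(\tfrac12,0)$ and kills this commutator, as every finite quotient does.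
\end{example}

\begin{example}[subgraphs are necessary]\label{ex:threelines}
Let $G=\langle\mathbb{Z}^2,s,t\mid s(1,0)s^{-1}=(2,0),\ t(0,1)t^{-1}=(1,1)\rangle$. The lattice $2^{-k}\mathbb{Z}\times\mathbb{Z}$ meets the lines of $(0,1)$ and $(1,1)$ in $\mathbb{Z}(0,1)$ and $\mathbb{Z}(1,1)$. So by induction $G_{v,k}=2^{-k}\mathbb{Z}\times\mathbb{Z}$, $x^2_s(k)=k$ and $x^2_t(k)=0$. The sequence does not terminate. It is not recurrent either. A rigid isomorphism $G_j\to G_i$ takes $t$ to $t$, since $t$ is the only edge whose two ends lie on different lines. It therefore preserves the index in the vertex group of the sum of the two images of the edge group of $t$. In $G_k$ this sum is $\mathbb{Z}(0,1)+\mathbb{Z}(1,1)=\mathbb{Z}^2$, of index $2^k$. The vertex has three lines, with $2$-rates $1,0,0$, in accordance with Theorem~\ref{thm:classification}. Discarding the slower edge $t$ leaves the recurrent group of Example~\ref{ex:oneloop}.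
\end{example}

\begin{example}[a fractional rate]\label{ex:half}
Let $\Gamma$ have two vertices $v,v'$ and two edges $e,f$, each joining $v$ to $v'$. Send $g_e$ to $(1,0)$ at both vertices, and send $g_f$ to $(2,0)$ at $v$ and to $(1,0)$ at $v'$. Write $x=x_e^2(k)$ and $y=x_f^2(k)$. By Lemma~\ref{lem:basic}(i), $G_{v,k}=2^{-\max(0,x,y-1)}\mathbb{Z}\times\mathbb{Z}$ and $G_{v',k}=2^{-\max(0,x,y)}\mathbb{Z}\times\mathbb{Z}$. Taking preimages, we see that one expansion step replaces $(x,y)$ by
\[
F(x,y)=\bigl(\max(0,x,y),\ \max(1,x+1,y)\bigr).
\]
The orbit of the origin is $(0,0),(0,1),(1,1),(1,2),(2,2),\dots$. Both rates equal $\tfrac12$, and the smallest $N$ in Theorem~\ref{thm:rates} is $2$: the factor $2$ needs two steps to travel around the cycle. The map $(x,y)\mapsto(2x,y)$ at both vertices and multiplication by $2$ on both edges form a rigid isomorphism $G_{k+2}\to G_k$.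
\end{example}

\begin{example}[an edge driven by others]\label{ex:driven}
Let
\[
G=\langle\mathbb{Z}^2,s,t,r\mid s(1,0)s^{-1}=(2,0),\ t(0,1)t^{-1}=(0,4),\ r(1,1)r^{-1}=(1,1)\rangle .
\]
The lattice $2^{-i}\mathbb{Z}\times2^{-j}\mathbb{Z}$ meets the line of $(1,1)$ in $2^{-\min(i,j)}\mathbb{Z}(1,1)$. By induction $G_{v,k}=2^{-k}\mathbb{Z}\times4^{-k}\mathbb{Z}$ and $(x^2_s,x^2_t,x^2_r)(k)=(k,2k,k-1)$ for $k\ge1$. The rates are $1,2,1$. The edge $r$ grows only because $s$ and $t$ both grow: if $t$ is removed, the vertex groups are $2^{-k}\mathbb{Z}\times\mathbb{Z}$, and if $s$ is removed they are $\mathbb{Z}\times4^{-k}\mathbb{Z}$; in both cases $x_r^2(k)=0$. By contrast, the fastest edge $t$ grows in $\langle\mathbb{Z}^2,t\rangle$ exactly as it does in $G$, and that group is recurrent through $(x,y)\mapsto(x,4y)$.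
\end{example}

The examples contain the whole plan. At a fixed prime, one expansion step transforms the vector of exponents by a map made of maxima (ends on a common line, Example~\ref{ex:half}), minima (a line fed by two other lines, Example~\ref{ex:driven}) and integer translations. The orbit is eventually periodic up to a linear drift. Unequal rates at a vertex with three lines distort the position of the lattice relative to the lines and prevent recurrence (Example~\ref{ex:threelines}). A slow edge may owe its growth to faster ones, but the fastest edges cannot owe theirs to slower ones, so they form a non-terminating subgraph. On a minimal non-terminating subgraph all edges are therefore fastest, at every prime where anything grows, and one integer rescales everything.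

\section{Termination implies residual finiteness}\label{sec:RF}

We recall three standard facts about the fundamental group $G$ of a graph of groups.

\emph{Normal forms.} Fix a base vertex $v_0$. Consider words $g_0t_1g_1t_2\cdots t_mg_m$ that follow a closed edge path $v_0,v_1,\dots,v_m=v_0$ in $\Gamma$: here $g_i\in G_{v_i}$, and $t_i$ is the stable letter of the $i$-th edge or its inverse, according to the direction of travel. The path \emph{backtracks} at $v_i$ if it arrives at $v_i$ and leaves $v_i$ through the same end $\epsilon$. The word is \emph{reduced} if $g_i\notin\varphi_\epsilon(G_{e(\epsilon)})$ at every such backtracking. Every element of $G$ is represented by a reduced word, and a reduced word with $m\ge1$ represents a nontrivial element.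

\emph{The Bass--Serre tree.} The group $G$ acts without inversions on a tree $T$ with quotient $\Gamma$. The vertices of $T$ are the cosets $gG_v$, with stabilizers $gG_vg^{-1}$. The stabilizers of the edges at $gG_v$ are the groups $g'\varphi_\epsilon(G_{e(\epsilon)})g'^{-1}$ with $g'\in gG_v$ and $\epsilon$ an end at $v$.

\emph{Groups acting on trees.} A group $K$ acting on a tree $T$ without inversions is the fundamental group of a graph of groups on $K\backslash T$. Its vertex and edge groups are stabilizers of vertices and edges of $T$, and each attaching map is, up to isomorphism of pairs, the inclusion of the stabilizer of an edge in the stabilizer of one of its endpoints. If all stabilizers are trivial, $K$ is free.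

We also use that free groups are residually finite, that subgroups of residually finite groups are residually finite, and that a group $Q$ with a residually finite subgroup $Q_0$ of finite index is residually finite. For the last fact, given $1\ne q\in Q$, take a finite-index subgroup of $Q_0$ that misses $q$, and intersect its finitely many conjugates in $Q$.

\begin{lemma}\label{lem:finite}
The fundamental group $Q$ of a finite graph of finite groups $(A_v,A_e)$ has a free normal subgroup of finite index. In particular $Q$ is residually finite.
\end{lemma}

\begin{proof}
Let $M$ be a common multiple of the orders $|A_v|$. A group $A$ whose order divides $M$ acts freely on $\{1,\dots,M\}$, and any two such actions are conjugate in $\mathrm{Sym}(M)$, since each is a union of $M/|A|$ regular orbits. Choose free actions $\rho_v\colon A_v\to\mathrm{Sym}(M)$. For each edge $e$ the actions $\rho_{v(e^-)}\varphi_{e^-}$ and $\rho_{v(e^+)}\varphi_{e^+}$ of $A_e$ are free, hence conjugate. Moving outward from a base vertex along the maximal tree, conjugate each $\rho_v$ in turn so that these two actions are equal for the edges of the tree. Send $t_e$ to the identity for $e$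 in the tree and to a conjugating permutation otherwise. The defining relations hold, so we obtain a homomorphism $Q\to\mathrm{Sym}(M)$ that is injective on each $A_v$. Its kernel has finite index and meets every conjugate of every $A_v$ trivially. So it acts on the Bass--Serre tree with trivial stabilizers and is free.
\end{proof}

\begin{lemma}\label{lem:primitiveRF}
Let $K$ be a primitive tubular group and $n\ge1$. Then $\varphi_\epsilon(K_e)\cap nK_v=\varphi_\epsilon(nK_e)$ for every end $\epsilon$, with $e=e(\epsilon)$ and $v=v(\epsilon)$. The groups $K_v/nK_v$ and $K_e/nK_e$ form a graph of finite groups, with fundamental group $Q_n$, and there is a natural homomorphism $K\to Q_n$. Moreover $K$ is residually finite.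
\end{lemma}

\begin{proof}
By primitivity $\varphi_\epsilon(K_e)=K_v\cap\ell$, where $\ell$ is the line of $\epsilon$. The quotient $K_v/(K_v\cap\ell)$ embeds in $V_v/\ell\cong\mathbb{Q}$ and is finitely generated and nonzero, so it is isomorphic to $\mathbb{Z}$, and $\varphi_\epsilon(K_e)$ is a direct summand of $K_v$. This gives the first assertion, which says that $K_e/nK_e\to K_v/nK_v$ is injective. Reduction modulo $n$ on vertex groups and the identity on stable letters respect the defining relations and define $K\to Q_n$.

By Lemma~\ref{lem:finite} each $Q_n$ is residually finite, so it suffices to show that every $1\neq g\in K$ survives in some $Q_n$. Represent $g$ by a reduced word $g_0t_1\cdots t_mg_m$. If $m=0$, then $g_0\notin nK_{v_0}$ for large $n$, and $K_{v_0}/nK_{v_0}$ embeds in $Q_n$. If $m\ge1$, then at each backtracking, through an end $\epsilon$, the element $g_i$ maps to a nonzero integer $d_i$ in $K_{v_i}/\varphi_\epsilon(K_{e(\epsilon)})\cong\mathbb{Z}$. For $n$ larger than all $|d_i|$ we have $g_i\notin\varphi_\epsilon(K_{e(\epsilon)})+nK_{v_i}$. So the image word in $Q_n$ is reduced of length $m\ge1$, and it is nontrivial.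
\end{proof}

Now suppose that $H=G_m$ is primitive. The inclusions $G_v\subset H_v$ give a homomorphism $G\to H$ to a residually finite group, but it need not be injective. For instance, let one edge join two vertices, and send its generator to $2a$ and $2a'$, where $a$ and $a'$ are the elements $(1,0)$ of the two vertex groups. Then $G_1$ is primitive and identifies $a$ with $a'$, while $a(a')^{-1}\ne1$ in $G$ by the normal form theorem. So we use $H$ differently: it provides a finite-index subgroup of $G$ that is itself primitive.

\begin{proposition}\label{prop:termRF}
If the expansion sequence of $G$ terminates, then $G$ is residually finite.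
\end{proposition}

\begin{proof}
Let $H=G_m$ be primitive. The inclusions $G_v\subset H_v$ and $G_e\subset H_e$ commute with the attaching maps, so together with the identity on stable letters they define $G\to H$. All these inclusions have finite index; choose $n\ge1$ with $nH_v\subset G_v$ and $nH_e\subset G_e$ for all $v$ and $e$. Let $H\to Q_n$ be the map of Lemma~\ref{lem:primitiveRF}, let $Q_0$ be a free normal subgroup of finite index in $Q_n$ (Lemma~\ref{lem:finite}), and let $K$ be the preimage of $Q_0$ in $G$. It is normal of finite index.

The image of $G_v$ in $Q_n$ lies in the finite subgroup $H_v/nH_v$, which meets the torsion-free group $Q_0$ trivially. Hence $K\cap G_v=G_v\cap nH_v=nH_v$. For an end $\epsilon$ of $e$ at $v$,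
\[
K\cap\varphi_\epsilon(G_e)=\varphi_\epsilon(G_e)\cap nH_v\subset\varphi_\epsilon(H_e)\cap nH_v=\varphi_\epsilon(nH_e)\subset\varphi_\epsilon(G_e)\cap nH_v ,
\]
where the second equality is Lemma~\ref{lem:primitiveRF} for $H$ and the last inclusion uses $nH_e\subset G_e$. So $K\cap\varphi_\epsilon(G_e)=n\varphi_\epsilon(H_e)$. This is an infinite cyclic direct summand of $nH_v=K\cap G_v$, because $\varphi_\epsilon(H_e)$ is a direct summand of $H_v$.

Let $K$ act on the Bass--Serre tree $T$ of $G$. There are no inversions, and $K\backslash T$ is finite because $G\backslash T$ is finite and $[G:K]<\infty$. Consider a vertex $gG_v$ of $T$ and an edge at it, with $G$-stabilizer $g'\varphi_\epsilon(G_{e})g'^{-1}$, where $g'\in gG_v$. Since $K$ is normal and $g'G_v=gG_v$, the $K$-stabilizers of the vertex and the edge are $g'(K\cap G_v)g'^{-1}\cong\mathbb{Z}^2$ and $g'(K\cap\varphi_\epsilon(G_e))g'^{-1}\cong\mathbb{Z}$, and the second is a direct summand of the first. This holds at both endpoints of every edge of $T$. So $K$ is a primitive tubular group. It is residually finite by Lemma~\ref{lem:primitiveRF}, and hence so is $G$.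
\end{proof}

\section{The expansion at one prime}\label{sec:local}

The edge groups are lattices of rank one, so each is described by one number; the vertex groups are determined by the edge groups through Lemma~\ref{lem:basic}(i). The difficulty is to compute how a sum of cyclic subgroups of $\mathbb{Q}^2$ meets a line. Over $\mathbb{Z}$ this involves greatest common divisors of many terms. Over $\mathbb{Z}_{(p)}$ ideals are linearly ordered, and the computation reduces to maxima and minima.

\subsection*{Localization}
Fix a prime $p$. Let $\nu=\nu_p$ be the $p$-adic valuation on nonzero rationals, so that $\mathbb{Z}_{(p)}=\{0\}\cup\{\alpha:\nu(\alpha)\ge0\}$; the units of $\mathbb{Z}_{(p)}$, or \emph{$p$-units}, are the $\alpha$ with $\nu(\alpha)=0$. For a subgroup $L$ of a rational vector space $V$, let $L_{(p)}=\{y/d: y\in L,\ d\in\mathbb{Z},\ p\nmid d\}$ be its $\mathbb{Z}_{(p)}$-span. We use the following facts.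
\begin{itemize}
\item[(L1)] A lattice satisfies $L=\bigcap_pL_{(p)}$, because $\mathbb{Z}=\bigcap_p\mathbb{Z}_{(p)}$ in each coordinate with respect to a basis of $L$. So two lattices are equal if their localizations at all primes are equal.
\item[(L2)] Localization commutes with sums, with images and preimages under injective linear maps, and with intersection with a subspace $W$ (if $y/d\in W$ then $y\in W$).
\item[(L3)] A nonzero finitely generated $\mathbb{Z}_{(p)}$-submodule of a line $\mathbb{Q}u$ has the form $p^{-n}\mathbb{Z}_{(p)}u$, and $p^{-n}\mathbb{Z}_{(p)}u+p^{-n'}\mathbb{Z}_{(p)}u=p^{-\max(n,n')}\mathbb{Z}_{(p)}u$.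
\end{itemize}

\begin{lemma}\label{lem:pairs}
Let $u_1,\dots,u_q$ be nonzero vectors that span $\mathbb{Q}^2$, let $a_1,\dots,a_q\in\mathbb{Z}$, and let $M$ be the $\mathbb{Z}_{(p)}$-span of the vectors $p^{-a_i}u_i$. For $u\ne0$,
\begin{equation}\label{eq:pairs}
\max\{n\in\mathbb{Z}:p^{-n}u\in M\}=\max_{\{i,j\}}\ \min\bigl(a_i+\nu(\alpha),\,a_j+\nu(\beta)\bigr),
\end{equation}
where the maximum is over the pairs of indices with $u_i,u_j$ linearly independent, $u=\alpha u_i+\beta u_j$, and a term with zero coefficient is omitted from the minimum.
\end{lemma}

\begin{proof}
For an independent pair, let $M_{ij}\subset M$ be the span of $p^{-a_i}u_i$ and $p^{-a_j}u_j$. The coordinates of $p^{-n}u$ in this basis are $p^{a_i-n}\alpha$ and $p^{a_j-n}\beta$. So $p^{-n}u\in M_{ij}$ if and only if $n\le a_i+\nu(\alpha)$ and $n\le a_j+\nu(\beta)$, where a condition with zero coefficient is void. It remains to see that $M=M_{ij}$ for some independent pair. The module $M$ is finitely generated and torsion-free over the principal ideal domain $\mathbb{Z}_{(p)}$ and spans $\mathbb{Q}^2$, so it is free of rank $2$, and $M/pM$ is a plane over the field with $p$ elements. Two of the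 generators form a basis of $M/pM$. The matrix that expresses them in a basis of $M$ has determinant nonzero modulo $p$, hence a $p$-unit, so these two generators form a basis of $M$.
\end{proof}

\subsection*{The map $F$}
Write $x_e(k)=x^p_e(k)$. Then $x_e(0)=0$, and $x_e$ is non-decreasing by Lemma~\ref{lem:basic}(i). For each end put $u_\epsilon=\varphi_\epsilon(g_{e(\epsilon)})$, and for each vertex fix a basis $b_{v,1},b_{v,2}$ of $G_v$. By Lemma~\ref{lem:basic}(i) and (L2), $(G_{v,k})_{(p)}$ is the $\mathbb{Z}_{(p)}$-span of
\begin{equation}\label{eq:family}
b_{v,1},\quad b_{v,2},\quad p^{-x_{e(\epsilon)}(k)}u_\epsilon\ \ (\epsilon\text{ at }v).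
\end{equation}
For an end $\epsilon$ at $v$ and $x\in\mathbb{R}^E$, let $f_\epsilon(x)$ be the right-hand side of \eqref{eq:pairs} for $u=u_\epsilon$ and the family of vectors $b_{v,1},b_{v,2},u_{\epsilon'}$ ($\epsilon'$ at $v$), with exponent $0$ for $b_{v,i}$ and exponent $x_{e(\epsilon')}$ for $u_{\epsilon'}$. The expression makes sense for real exponents. Define $F\colon\mathbb{R}^E\to\mathbb{R}^E$ by $F(x)_e=\max(f_{e^-}(x),f_{e^+}(x))$. By Lemma~\ref{lem:pairs} and (L2), the localization of $\varphi_\epsilon^{-1}(G_{v(\epsilon),k})$ is $p^{-f_\epsilon(x(k))}\mathbb{Z}_{(p)}g_{e(\epsilon)}$. Adding the contributions of the two ends by (L3) gives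
\begin{equation}\label{eq:recursion}
x(k+1)=F(x(k)),\qquad x(0)=0 .
\end{equation}
In Example~\ref{ex:oneloop}, with $p=2$ and the standard basis, $F(x)=\max(1,x+1)$; in Example~\ref{ex:half} it is the map displayed there.

Each coordinate of $F$ is obtained by $\max$ and $\min$ from finitely many \emph{atoms}: functions on $\mathbb{R}^E$ of the form $x_e+c$ with $c\in\mathbb{Z}$, and integer constants. List the atoms as $\tau_1,\dots,\tau_m$. For a permutation $\pi$ of $\{1,\dots,m\}$, call $P_\pi=\{x:\tau_{\pi(1)}(x)\le\dots\le\tau_{\pi(m)}(x)\}$ a \emph{chamber}. The finitely many chambers cover $\mathbb{R}^E$. Let $\|\cdot\|$ be the sup norm.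

\begin{lemma}\label{lem:F}
\begin{itemize}
\item[(i)] $F$ is nonexpansive: $\|F(x)-F(y)\|\le\|x-y\|$.
\item[(ii)] On each chamber $F(x)=Ax+c$, where $c\in\mathbb{Z}^E$ and each row of $A$ is zero or a standard unit vector.
\item[(iii)] For all $a,d\in\mathbb{R}^E$, the map $t\mapsto F(a+td)$ is affine on some interval $[t_1,\infty)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Atoms are $1$-Lipschitz, and so are maxima and minima of $1$-Lipschitz functions. (ii) On $P_\pi$ we have $\max(\tau_{\pi(i)},\tau_{\pi(j)})=\tau_{\pi(\max(i,j))}$ and $\min(\tau_{\pi(i)},\tau_{\pi(j)})=\tau_{\pi(\min(i,j))}$. By induction on the expression, each coordinate of $F$ equals a single atom on $P_\pi$. (iii) Along the ray, the difference of two atoms is an affine function of $t$, so its sign is constant for large $t$. Hence one ordering $\pi$ of the atoms is valid for all large $t$, and (ii) applies.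
\end{proof}

Two further observations will be used.

\emph{Finitely many primes matter.} Let $\mathcal{P}$ be the finite set of primes that divide some index $[\varphi_\epsilon^{-1}(G_{v(\epsilon)}):G_{e(\epsilon)}]$. For $p\notin\mathcal{P}$ we have $x^p(1)=0$, that is $F(0)=0$, and so $x^p(k)=0$ for all $k$ by \eqref{eq:recursion}.

\emph{Subgraphs.} For a subgraph $\Delta\subset\Gamma$, connected or not, the same construction, with the same $g_e$ and $b_{v,i}$ but only the ends of edges of $\Delta$ in \eqref{eq:family}, gives a map $F_\Delta$ on $\mathbb{R}^{E(\Delta)}$. It is the product of the maps of the components of $\Delta$. If $\Delta$ is connected, $F_\Delta^k(0)$ is the exponent vector of the $k$-th expansion of its subtubular group.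

\section{Growth rates}\label{sec:rates}

We must show that the orbit \eqref{eq:recursion} is eventually periodic up to a drift. Since $F$ is nonexpansive, any two orbits stay within bounded distance of each other. So it suffices to find one orbit that is understood exactly, and the best candidate is a ray that $F$ translates along itself. The map $F$ need not have a fixed point, but the discounted map $x\mapsto F(\rho x)$ with $0<\rho<1$ has one, and the ray can be read from its behavior as $\rho\to1$. For $F(x)=\max(1,x+1)$ the discounted fixed point is $1/(1-\rho)$, and the coefficient of the pole is the rate $1$.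

\begin{lemma}[Kohlberg's invariant half-line]\label{lem:halfline}
There are $a,\chi\in\mathbb{Q}^E$ and $t_0\in\mathbb{R}$ with $F(a+t\chi)=a+(t+1)\chi$ for all real $t\ge t_0$.
\end{lemma}

\begin{proof}
For $0<\rho<1$ the map $x\mapsto F(\rho x)$ is $\rho$-Lipschitz, so it has a unique fixed point $x_\rho$. From $\|x_\rho\|=\|F(\rho x_\rho)\|\le\|F(0)\|+\rho\|x_\rho\|$ we get
\begin{equation}\label{eq:pole}
(1-\rho)\|x_\rho\|\le\|F(0)\|.
\end{equation}

We first show that $x_\rho$ is a rational function of $\rho$ near $1$. There are finitely many chambers, so some chamber $P$ contains $\rho_nx_{\rho_n}$ for a sequence $\rho_n\to1$. Write $F(x)=Ax+c$ on $P$ as in Lemma~\ref{lem:F}(ii). The operator norm of $A$ is at most $1$, so $I-\rho A$ is invertible for $0<\rho<1$. Put $y(\rho)=(I-\rho A)^{-1}c$. By Cramer's rule its coordinates are rational functions of $\rho$ with rational coefficients. The fixed point equation $x_{\rho_n}=\rho_nAx_{\rho_n}+c$ gives $x_{\rho_n}=y(\rho_n)$. The condition $\rho y(\rho)\in P$ consists of finitely many inequalities $q(\rho)\ge0$ with $q$ a rational function. Such a $q$ is zero or has constant sign on an interval $(1-\delta,1)$.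 As $q(\rho_n)\ge0$ for all $n$, the inequalities hold for all $\rho<1$ close to $1$. For these $\rho$ we have $F(\rho y(\rho))=\rho Ay(\rho)+c=y(\rho)$, so $x_\rho=y(\rho)$ by uniqueness.

Put $t=1/(1-\rho)$, so $\rho=1-1/t$ and $t\to\infty$. By \eqref{eq:pole}, each coordinate of $y$ has a pole of order at most one at $\rho=1$. Its Laurent expansion gives $y=t\chi+a'+O(1/t)$ with $\chi,a'\in\mathbb{Q}^E$. Put $a=a'-\chi$. Then
\[
\rho y=(1-1/t)\,y=a+t\chi+O(1/t),\qquad F(\rho y)=y=a+(t+1)\chi+O(1/t).
\]
By Lemma~\ref{lem:F}(i), $F(a+t\chi)-a-(t+1)\chi=O(1/t)$. By Lemma~\ref{lem:F}(iii) the left-hand side is affine in $t$ for large $t$. An affine function that tends to $0$ vanishes.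
\end{proof}

In Example~\ref{ex:half} one may take $a=(0,\tfrac12)$, $\chi=(\tfrac12,\tfrac12)$ and $t_0=0$. The orbit of the origin does not lie on this ray: the difference $x(k)-a-k\chi$ alternates between $(0,-\tfrac12)$ and $(-\tfrac12,0)$. In general this difference takes finitely many values, and the point of the next proof is that it eventually obeys a recursion that does not depend on $k$.

\begin{proof}[Proof of Theorem~\ref{thm:rates}]
Fix $p$ and take $a,\chi,t_0$ as in Lemma~\ref{lem:halfline}. Let $k_0\ge\max(t_0,0)$ be an integer and put
\[
z(k)=x(k)-a-(k+k_0)\chi=F^k(0)-F^k(a+k_0\chi).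
\]
By nonexpansiveness $\|z(k)\|\le\|a+k_0\chi\|$. Also $z(k)\in\frac1D\mathbb{Z}^E$, where $D$ is a common denominator of the coordinates of $a$ and $\chi$. So $z(k)$ takes values in a finite set $Z$. For $z\in Z$ consider
\[
t\longmapsto F(a+z+t\chi)-a-(t+1)\chi=F(a+z+t\chi)-F(a+t\chi)\qquad(t\ge t_0).
\]
This function is bounded by $\|z\|$ and affine for large $t$, so it equals a constant $h(z)$ for $t\ge t_z$. When $k+k_0\ge\max_{z\in Z}t_z$,
\[
z(k+1)=F\bigl(a+z(k)+(k+k_0)\chi\bigr)-a-(k+k_0+1)\chi=h(z(k)).
\]
A sequence in a finite set in which each term determines the next is eventually periodic. If $N$ is a period, then $x(k+N)=x(k)+N\chi$ for large $k$. As $x$ is non-decreasing, $\chi\ge0$. Put $\chi^p=\chi$.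

If the sequence terminates, every $x^p(k)$ is eventually constant, so $\chi^p=0$. Conversely, let $\chi^p=0$ for all $p$. Then each $x^p(k)$ is non-decreasing and eventually periodic, hence eventually constant, and it is identically $0$ for $p\notin\mathcal{P}$. So there is $k$ with $x^p(k+1)=x^p(k)$ for all $p$. By (L1), $G_{e,k+1}=G_{e,k}$ for all $e$, and $G_k$ is primitive by Lemma~\ref{lem:basic}(ii).
\end{proof}

\begin{remark}\label{rem:common}
The theorem gives $x^p_e(k)=k\chi^p_e+O(1)$, so $\chi^p_e=\lim_kx^p_e(k)/k$ does not depend on the choices made. The number $N\chi^p_e$ is a difference of integers, hence an integer. The period $N$ may be replaced by any multiple. Since $x^p\equiv0$ for $p\notin\mathcal{P}$, one $N$ and one bound for ``large $k$'' serve all primes; we call such an $N$ a \emph{common period}. If $\chi^p_e=0$, then $x^p_e(k)$ is constant for large $k$.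
\end{remark}

The rates at a vertex are constrained by the linear relations between the vectors $u_\epsilon$.

\begin{lemma}\label{lem:lines}
Fix $p$ and a vertex $v$.
\begin{itemize}
\item[(i)] Edges with ends on the same line at $v$ have the same rate. So each line $\ell$ at $v$ has a rate $\chi_\ell=\chi_\ell^p$.
\item[(ii)] If $\ell_1,\ell_2,\ell_3$ are distinct lines at $v$, then $\chi_{\ell_3}\ge\min(\chi_{\ell_1},\chi_{\ell_2})$. So if two distinct lines at $v$ have the maximal rate among the lines at $v$, then all lines at $v$ have it.
\end{itemize}
\end{lemma}

\begin{proof}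
(i) Let $\epsilon,\epsilon'$ be ends at $v$ of edges $e,e'$, with $u_{\epsilon'}=cu_\epsilon$. Since $p^{-x_e(k)}u_\epsilon\in(G_{v,k})_{(p)}$, we have $p^{-n}u_{\epsilon'}\in(G_{v,k})_{(p)}$ for $n=x_e(k)+\nu(c)$, and so $x_{e'}(k+1)\ge x_e(k)+\nu(c)$. Dividing by $k$ and letting $k\to\infty$ gives $\chi_{e'}\ge\chi_e$. Exchange the roles of $\epsilon$ and $\epsilon'$.

(ii) Let $\epsilon_i$ be an end on $\ell_i$, of the edge $e_i$, and write $u_{\epsilon_3}=\alpha u_{\epsilon_1}+\beta u_{\epsilon_2}$. Here $\alpha,\beta\neq0$ because $\ell_3\ne\ell_1,\ell_2$. By Lemma~\ref{lem:pairs}, $x_{e_3}(k+1)\ge\min(x_{e_1}(k)+\nu(\alpha),x_{e_2}(k)+\nu(\beta))$. Divide by $k$.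
\end{proof}

Part (ii) is where the rank of the vertex groups enters the study of rates: in a plane, any two lines span every other line.

\section{The fastest edges}\label{sec:fastest}

Rates are computed in the whole graph and can drop when edges are removed, as for the edge $r$ in Example~\ref{ex:driven}. The next proposition shows that this does not happen to the fastest edges. At a vertex where fast and slow edges meet, Lemma~\ref{lem:lines}(ii) forces all fast ends onto one line, and the slow lines contribute to that line only at a slower rate.

\begin{proposition}\label{prop:fastest}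
Fix $p$ and suppose that $\mu=\max_e\chi^p_e>0$. Let $A$ be the set of edges of rate $\mu$, let $\Gamma_A$ be the union of these edges and their endpoints, and let $F_A=F_{\Gamma_A}$. Let $x_A(k)$ be the restriction of $x^p(k)$ to $A$. Then $x_A(k+1)=F_A(x_A(k))$ for all large $k$, and every component of $\Gamma_A$ is non-terminating.
\end{proposition}

\begin{proof}
Let $\epsilon$ be an end of an edge in $A$, let $v=v(\epsilon)$, and let $\ell$ be the line of $\epsilon$. Let $f^A_\epsilon$ be the function $f_\epsilon$ for $\Gamma_A$. We show that $f_\epsilon(x(k))=f^A_\epsilon(x_A(k))$ for large $k$. Taking the maximum over the two ends of each edge in $A$ then gives the first assertion.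

If all edges at $v$ lie in $A$, the families \eqref{eq:family} at $v$ for $\Gamma$ and $\Gamma_A$ coincide and there is nothing to prove. Otherwise some line at $v$ has rate less than $\mu$. By Lemma~\ref{lem:lines}(ii), $\ell$ is the only line at $v$ of rate $\mu$. By Lemma~\ref{lem:lines}(i), an end at $v$ belongs to an edge in $A$ if and only if it lies on $\ell$. An independent pair from the family \eqref{eq:family} has at most one member on $\ell$, so the pairs in the formula for $f_\epsilon(x(k))$ are of three types.
\begin{itemize}
\item[1.] One member is $u_{\epsilon'}$ with $\epsilon'$ on $\ell$, say $u_\epsilon=cu_{\epsilon'}$. The other member has coefficient $0$, and the pair contributes $x_{e(\epsilon')}(k)+\nu(c)=k\mu+O(1)$.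
\item[2.] One member is $b_{v,i}\in\ell$. The other member has coefficient $0$, and the pair contributes a constant.
\item[3.] Both members are off $\ell$. The pair contributes the minimum of two quantities, each of which is a constant or has the form $x_{e''}(k)+\text{constant}$ with $\chi_{e''}<\mu$.
\end{itemize}
At least one of $b_{v,1},b_{v,2}$ is off $\ell$; call it $b$. The pair $\{u_\epsilon,b\}$ is of type 1, so this type occurs. Since $\mu>0$, contributions of type 1 exceed those of types 2 and 3 for large $k$, and $f_\epsilon(x(k))$ is the maximum of the contributions of type 1. Each of them is also contributed by the pair $\{u_{\epsilon'},b\}$, which belongs to the family for $\Gamma_A$; hence $f_\epsilon^A(x_A(k))\ge f_\epsilon(x(k))$. Every pair for $\Gamma_A$ is a pair for $\Gamma$ with the same contribution, which gives the opposite inequality.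

So there is $K$ with $F_A^m(x_A(K))=x_A(K+m)$ for all $m\ge0$. Each coordinate of $x_A(K+m)$ tends to infinity with $m$. The orbit that governs the subtubular groups starts at $0$ instead of $x_A(K)$, but $F_A$ is nonexpansive, so $\|F_A^m(0)-x_A(K+m)\|\le\|x_A(K)\|$. Thus each coordinate of $F_A^m(0)$ tends to infinity. Every component of $\Gamma_A$ contains an edge, and its edge groups grow without bound, so it is non-terminating.
\end{proof}

The set $A$ depends on $p$, and a component of $\Gamma_A$ might have unequal rates at another prime. Minimality deals with all primes at once.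

\begin{corollary}\label{cor:uniform}
Let $\Gamma$ be non-terminating with no proper connected non-terminating subgraph. Then for each prime $p$ all edges have the same rate $\chi^p_e=\mu_p$.
\end{corollary}

\begin{proof}
If $\chi^p=0$, take $\mu_p=0$. Otherwise a component of $\Gamma_A$ is a connected non-terminating subgraph by Proposition~\ref{prop:fastest}. It equals $\Gamma$, so $A=E$.
\end{proof}

\section{Rescaling and the proof of Theorem~\ref{thm:main}}\label{sec:rescale}

Let $G$ be any tubular group and $N$ a common period. Put
\[
\lambda_e=\prod_pp^{N\chi^p_e}\in\mathbb{Z}_{\ge1},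
\]
a finite product. For large $k$ we have $x^p_e(k+N)=x^p_e(k)+\nu_p(\lambda_e)$ for all $p$, so by (L1)
\begin{equation}\label{eq:edgescale}
G_{e,k+N}=\lambda_e^{-1}G_{e,k}\qquad\text{for all $e$ and all large $k$.}
\end{equation}
To extend multiplication by $\lambda_e$ to a rigid isomorphism we need compatible maps of the vertex groups.

\begin{lemma}\label{lem:assemble}
Let $i,j\ge 0$. Let $\kappa_e$ be nonzero rationals with $\kappa_eG_{e,j}=G_{e,i}$, and let $\theta_v\colon V_v\to V_v$ be linear maps with $\theta_v(G_{v,j})=G_{v,i}$ such that $\theta_{v(\epsilon)}$ acts on the line of each end $\epsilon$ as multiplication by $\kappa_{e(\epsilon)}$. Then the $\theta_v$ and $\kappa_e$ form a rigid isomorphism $G_j\to G_i$ that is the identity on $\Gamma$.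
\end{lemma}

\begin{proof}
Each $\theta_v$ maps a lattice onto a lattice, so it is invertible, and $\theta_{v(\epsilon)}\varphi_\epsilon(y)=\kappa_{e(\epsilon)}\varphi_\epsilon(y)=\varphi_\epsilon(\kappa_{e(\epsilon)}y)$ for $y\in V_{e(\epsilon)}$.
\end{proof}

If one number $\lambda$ is prescribed on two different lines at $v$, then $\theta_v$ must be the scalar $\lambda$. If there is only one line, the scalar is the wrong choice, since the vertex group does not grow transversally to the line (Example~\ref{ex:oneloop}); but then $\theta_v$ is free in the transverse direction. This suggests the following condition.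

\begin{definition}\label{def:scaled}
Let $v$ be a vertex with at least one line and $\lambda\ge1$ an integer. We say that $v$ is \emph{$\lambda$-scaled from $j$ to $i$} if either $v$ has at least two lines and $G_{v,j}=\lambda^{-1}G_{v,i}$, or $v$ has exactly one line $\ell$ and $G_{v,j}\cap\ell=\lambda^{-1}(G_{v,i}\cap\ell)$.
\end{definition}

\begin{lemma}\label{lem:scaled}
\begin{itemize}
\item[(i)] If $v$ is $\lambda$-scaled from $j$ to $i$, there is a linear map $\theta_v$ with $\theta_v(G_{v,j})=G_{v,i}$ that is multiplication by $\lambda$ on every line at $v$.
\item[(ii)] Suppose that $v$ has at least one line and that for each prime $p$ all edges at $v$ have the same $p$-rate. Let $\lambda$ be the common value of $\lambda_e$ for these edges. Then $v$ is $\lambda$-scaled from $k+N$ to $k$ for all large $k$.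
\end{itemize}
\end{lemma}

\begin{proof}
Put $J_k=\sum_{\epsilon\text{ at }v}\varphi_\epsilon(G_{e(\epsilon),k})$, so that $G_{v,k}=G_v+J_k$. Suppose first that $v$ has exactly one line $\ell$. As in the proof of Lemma~\ref{lem:primitiveRF}, $G_v\cap\ell$ is a direct summand: $G_v=(G_v\cap\ell)\oplus\mathbb{Z}w$ with $w\notin\ell$. Since $J_k\subset\ell$,
\begin{equation}\label{eq:oneline}
G_{v,k}=\bigl((G_v\cap\ell)+J_k\bigr)\oplus\mathbb{Z}w,\qquad G_{v,k}\cap\ell=(G_v\cap\ell)+J_k\qquad\text{for all }k.
\end{equation}

(i) With at least two lines, let $\theta_v$ be the scalar $\lambda$. With one line, let $\theta_v$ be multiplication by $\lambda$ on $\ell$ and fix $w$; it has the required property by \eqref{eq:oneline}.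

(ii) If $v$ has at least two lines, put $W=V_v$; if it has one line $\ell$, put $W=\ell$. Let $B=G_v\cap W$. In both cases $J_k$ is a lattice in $W$ and $G_{v,k}\cap W=B+J_k$, and we must show that $B+J_{k+N}=\lambda^{-1}(B+J_k)$ for large $k$. By (L1) it suffices to check this at each prime. Let $S$ be the finite set of primes at which the edges at $v$ have positive rate.

Let $p\in S$. The module $(J_k)_{(p)}$ is spanned by the vectors $p^{-x^p_{e(\epsilon)}(k)}u_\epsilon$. The $u_\epsilon$ span $W$ and all exponents tend to infinity, so $(J_k)_{(p)}$ contains the finitely many generators of $B$ for large $k$. Then $(B+J_k)_{(p)}=(J_k)_{(p)}$, the same holds for $k+N$, and $J_{k+N}=\lambda^{-1}J_k$ by \eqref{eq:edgescale}.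

Let $p\notin S$. Then $\lambda$ is a $p$-unit, and $(B+J_k)_{(p)}$ does not depend on $k$ for large $k$ because the exponents of the edges at $v$ are eventually constant. So $(B+J_{k+N})_{(p)}=(B+J_k)_{(p)}=\lambda^{-1}(B+J_k)_{(p)}$. The bound on $k$ is uniform in $p$, since the exponents vanish identically for $p\notin\mathcal{P}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We begin with the precise statement. Let $\Gamma'$ be a minimal non-terminating connected subgraph. All objects below (expansions, rates, lines) refer to $G'$. The graph $\Gamma'$ has an edge, because a tubular group without edges is vacuously primitive; being connected, it has an edge at every vertex. By Corollary~\ref{cor:uniform}, for each $p$ all edges have the same rate $\mu_p$. By Theorem~\ref{thm:rates}, $\mu_p>0$ for at least one $p$. Let $N$ be a common period. Then all $\lambda_e$ are equal to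
\[
\lambda=\prod_pp^{N\mu_p}\in\mathbb{Z}_{\ge2}.
\]
For large $k$ we have $\lambda G'_{e,k+N}=G'_{e,k}$ for all $e$ by \eqref{eq:edgescale}, and every vertex is $\lambda$-scaled from $k+N$ to $k$ by Lemma~\ref{lem:scaled}(ii). Lemmas~\ref{lem:scaled}(i) and~\ref{lem:assemble} give a rigid isomorphism $G'_{k+N}\to G'_k$ that is the identity on $\Gamma'$ and multiplication by $\lambda$ on every edge group.

(a)$\Rightarrow$(b) is Proposition~\ref{prop:termRF}.

(b)$\Rightarrow$(c). The graph $\Gamma$ is itself a non-terminating connected subgraph and has finitely many subgraphs, so a minimal $\Gamma'$ exists. The sequence of $G'$ does not terminate and admits a rigid isomorphism $G'_{k+N}\to G'_k$, so it is recurrent.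

(c)$\Rightarrow$(a). A recurrent sequence does not terminate, so the subtubular group is not residually finite by Theorem~\ref{thm:known}. It is a subgroup of $G$, so $G$ is not residually finite.
\end{proof}

In Example~\ref{ex:threelines} the only minimal non-terminating subgraph is the loop $s$, with $\lambda=2$ and $N=1$; the whole graph is not minimal, and the conclusion fails for it. In Example~\ref{ex:half} the whole graph is minimal: the edge $e$ alone gives a primitive group, and the edge $f$ alone gives a primitive group after one expansion. There $\lambda=2$ and $N=2$.

\section{Which sequences are recurrent}\label{sec:classification}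

Without minimality, different edges are rescaled by different factors. A linear map of a plane can have prescribed eigenvalues on two lines, but on three lines only if the eigenvalues agree. Theorem~\ref{thm:classification} says that this is the only obstruction. The work lies at vertices with exactly two lines, where the map is forced and one must check that it matches the lattices.

\begin{proof}[Proof of Theorem~\ref{thm:classification}: necessity]
Let $\Phi\colon G_j\to G_i$ be a rigid isomorphism with $d=j-i>0$. By Lemma~\ref{lem:basic}(iii), the linear maps of $\Phi$ give rigid isomorphisms $G_{n+d}\to G_n$ for all $n\ge i$, and composing them shows that $\Phi^m$ maps $G_{n+md}$ to $G_n$. The underlying graph automorphism permutes the finite set of vertices and ends; choose $m\ge1$ so that its $m$-th power is the identity. Put $\Psi=\Phi^m$ and $D=md$. Then $\Psi$ acts on the one-dimensional space $V_e$ as multiplication by a nonzero rational $\kappa_e$, and $\kappa_eG_{e,n+D}=G_{e,n}$ for $n\geq i$. So $x^p_e(i+nD)=x^p_e(i)+n\nu_p(\kappa_e)$ for $n\ge0$, and $\chi^p_e=\nu_p(\kappa_e)/D$.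

Since $\Psi$ commutes with the attaching maps, $\Psi_v$ acts on the line of an end $\epsilon$ at $v$ as $\kappa_{e(\epsilon)}$. Suppose that $v$ has three distinct lines, spanned by $u_1$, $u_2$ and $u_3=\alpha u_1+\beta u_2$ with $\alpha,\beta\ne0$, with eigenvalues $\kappa_1,\kappa_2,\kappa_3$. Then $\kappa_3\alpha u_1+\kappa_3\beta u_2=\kappa_1\alpha u_1+\kappa_2\beta u_2$, so $\kappa_1=\kappa_2$ and $\Psi_v$ is a scalar. Hence all $\kappa_e$ at $v$ agree, and so do all $\chi^p_e$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classification}: sufficiency]
The sequence does not terminate, so $\Gamma$ has an edge, and every vertex has at least one line. For a common period $N$, Lemma~\ref{lem:lines}(i) shows that $\lambda_e$ depends only on the line of an end of $e$; write $\lambda_\ell=\prod_pp^{N\chi^p_\ell}$. By \eqref{eq:edgescale} and Lemma~\ref{lem:assemble}, it suffices to find $N$ and, for large $k$, linear maps $\theta_v$ with $\theta_v(G_{v,k+N})=G_{v,k}$ that act as $\lambda_\ell$ on each line $\ell$ at $v$. At a vertex with one line all edges have the same rates by Lemma~\ref{lem:lines}(i), and at a vertex with at least three lines they do by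 hypothesis. At these vertices Lemma~\ref{lem:scaled} provides $\theta_v$ for any common period.

\emph{Choice of $N$.} Let $v$ have exactly two lines $\ell_1,\ell_2$, and let $\pi_1\colon V_v\to\ell_1$ be the projection along $\ell_2$. Let $p$ be a prime with $\chi^p_{\ell_1}=\chi^p_{\ell_2}=0$. Then $(G_{v,k})_{(p)}$ equals a fixed module $C_{v,p}$ for large $k$. Both $\pi_1(C_{v,p})$ and $C_{v,p}\cap\ell_1$ are of the form (L3), so there is a least $h=h(v,p)\ge0$ with $p^h\pi_1(C_{v,p})\subset C_{v,p}$. We claim that $h=0$ for almost all $p$. The subgroup $(G_v\cap\ell_1)\oplus(G_v\cap\ell_2)$ has finite index in $G_v$. If $p\notin\mathcal{P}$ and $p$ does not divide this index, then $C_{v,p}=(G_v)_{(p)}=(G_v\cap\ell_1)_{(p)}\oplus(G_v\cap\ell_2)_{(p)}$, which is preserved by $\pi_1$. So there are finitely many pairs $(v,p)$ with $h(v,p)>0$, and neither they nor the numbers $h(v,p)$ depend on the period. For such a pair, $\lambda_{\ell_1}$ and $\lambda_{\ell_2}$ are prime to $p$. Replacing $N$ by $mN$ replaces each $\lambda_\ell$ by $\lambda_\ell^m$. Taking for $m$ a common multiple of the orders of the groups $(\mathbb{Z}/p^{h(v,p)})^\times$, we obtain a common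 period $N$ with
\begin{equation}\label{eq:congruence}
\lambda_{\ell_1}\equiv\lambda_{\ell_2}\equiv1\pmod{p^{h(v,p)}}
\end{equation}
for all vertices $v$ with two lines and all primes $p$ at which both rates at $v$ vanish. Fix this $N$.

\emph{Vertices with two lines.} Let $u_i$ span $\ell_i$, write $\lambda_i=\lambda_{\ell_i}$, and let $\theta_v$ be the map with $\theta_vu_i=\lambda_iu_i$. Thus
\begin{equation}\label{eq:theta}
\theta_v=\lambda_2\cdot\mathrm{id}+(\lambda_1-\lambda_2)\,\pi_1 .
\end{equation}
By (L1) we must show that $\theta_v(G_{v,k+N})_{(p)}=(G_{v,k})_{(p)}$ for each $p$. Let $J_{i,k}$ be the sum of the modules $\varphi_\epsilon(G_{e(\epsilon),k})_{(p)}$ over the ends $\epsilon$ on $\ell_i$. Then $(G_{v,k})_{(p)}=(G_v)_{(p)}+J_{1,k}+J_{2,k}$, and \eqref{eq:edgescale} gives $\theta_vJ_{i,k+N}=\lambda_iJ_{i,k+N}=J_{i,k}$ for large $k$. Write $J_{i,k}=p^{-y_i(k)}\mathbb{Z}_{(p)}u_i$. Then $y_i(k)\to\infty$ if $\chi^p_{\ell_i}>0$; if $\chi^p_{\ell_i}=0$, then $y_i(k)$ is eventually constant and $\lambda_i$ is a $p$-unit.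

\emph{Both rates positive.} For large $k$ the module $J_{1,k}+J_{2,k}$ contains $b_{v,1}$ and $b_{v,2}$, so it equals $(G_{v,k})_{(p)}$. Hence $\theta_v(G_{v,k+N})_{(p)}=J_{1,k}+J_{2,k}=(G_{v,k})_{(p)}$.

\emph{Exactly one rate positive.} This case does not use \eqref{eq:congruence}, so the two lines play symmetric roles, and we may assume $\chi^p_{\ell_1}>0=\chi^p_{\ell_2}$. For large $k$ the finitely generated module $C=(G_v)_{(p)}+J_{2,k}$ does not depend on $k$, and $(G_{v,k})_{(p)}=J_{1,k}+C$. So $\theta_v(G_{v,k+N})_{(p)}=J_{1,k}+\theta_vC$. As $y_1(k)\to\infty$, we have $\pi_1(C)\subset J_{1,k}$ for large $k$. By \eqref{eq:theta}, $\theta_vc-\lambda_2c\in J_{1,k}$ for all $c\in C$. Therefore $J_{1,k}+\theta_vC=J_{1,k}+\lambda_2C=J_{1,k}+C$, since $\lambda_2$ is a $p$-unit.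

\emph{Both rates zero.} For large $k$ both $(G_{v,k})_{(p)}$ and $(G_{v,k+N})_{(p)}$ equal $C=C_{v,p}$. By \eqref{eq:congruence}, $\lambda_1-\lambda_2$ is divisible by $p^{h(v,p)}$, so $(\lambda_1-\lambda_2)\pi_1(C)\subset C$, and $\theta_vC\subset C$ by \eqref{eq:theta}. In a basis of $C$, the map $\theta_v$ has a matrix over $\mathbb{Z}_{(p)}$ whose determinant $\lambda_1\lambda_2$ is a $p$-unit. So $\theta_vC=C$.

The first two cases occur only for $p\in\mathcal{P}$, and for $p\notin\mathcal{P}$ the third case holds for every $k$; so one bound on $k$ serves all primes. We obtain a rigid isomorphism $G_{k+N}\to G_k$, and the sequence is recurrent.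

Finally, if every vertex has at most two lines, the condition on rates is void, so the sequence of $G$ is recurrent if and only if it does not terminate. By (a)$\Leftrightarrow$(b) of Theorem~\ref{thm:main} this holds if and only if $G$ is not residually finite.
\end{proof}

\begin{remark}\label{rem:congruence}
The congruence \eqref{eq:congruence} cannot be dropped from this construction. Let $G_v=\mathbb{Z}^2+\mathbb{Z}(\tfrac13,\tfrac13)$, with loops given by $s(1,0)s^{-1}=(2,0)$ and $t(0,1)t^{-1}=(0,1)$. The lattice $G_v+2^{-k}\mathbb{Z}(1,0)$ meets the two axes in $2^{-k}\mathbb{Z}(1,0)$ and $\mathbb{Z}(0,1)$, so by induction it is $G_{v,k}$, and $N=1$ is a common period, with $\lambda_1=2$ and $\lambda_2=1$. The map $(x,y)\mapsto(2x,y)$ sends $(\tfrac13,\tfrac13)$ to $(\tfrac13,\tfrac13)+(\tfrac13,0)\notin G_{v,k}$. For $N=2$ the map $(x,y)\mapsto(4x,y)$ sends it to $(\tfrac13,\tfrac13)+(1,0)\in G_{v,k}$.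
\end{remark}

\section{Deciding residual finiteness}\label{sec:decide}

The conditions that produced the rigid isomorphism in Theorem~\ref{thm:main} are equalities between explicit lattices, so one can search for them while one waits for the sequence to terminate.

\begin{proof}[Proof of Corollary~\ref{cor:decidable}]
The input is the graph $\Gamma$ and, for each end, the vector $u_\epsilon\in\mathbb{Z}^2$. All operations on lattices that we need are effective. A basis of a lattice given by generators is found by clearing denominators and integer row reduction. In coordinates with respect to such a basis, membership is integrality, and the intersection of the lattice with a line is generated by the primitive integer vector on that line.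

For $n=1,2,\dots$ compute $G_0,\dots,G_n$, and compute $G'_0,\dots,G'_n$ for the subtubular group $G'$ of each connected subgraph $\Gamma'$ with at least one edge. Stop in either of the following situations.
\begin{itemize}
\item[(S1)] $G_n$ is primitive. Answer: $G$ is residually finite.
\item[(S2)] For some $\Gamma'$ there are $i<j\le n$ and an integer $\lambda\ge2$ such that $G'_{e,j}=\lambda^{-1}G'_{e,i}$ for all edges $e$ of $\Gamma'$ and every vertex of $\Gamma'$ is $\lambda$-scaled from $j$ to $i$ in $G'$. Answer: $G$ is not residually finite.
\end{itemize}
Condition (S2) is a finite check, because the only candidate for $\lambda$ is the index $[G'_{e,j}:G'_{e,i}]$ for any one edge $e$.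

The answers are correct. For (S1) this is Proposition~\ref{prop:termRF}. In situation (S2), Lemmas~\ref{lem:scaled}(i) and~\ref{lem:assemble} give a rigid isomorphism $G'_j\to G'_i$ that is the identity on $\Gamma'$ and multiplication by $\lambda$ on the edge groups. By Lemma~\ref{lem:basic}(iii), $G'_{e,i+m(j-i)}=\lambda^{-m}G'_{e,i}$ for all $m\ge0$. As $\lambda\ge2$, the sequence of $G'$ does not terminate. By Theorem~\ref{thm:known}, $G'$ is not residually finite, and neither is $G$.

The procedure halts. If $G$ is residually finite, its sequence terminates by Theorem~\ref{thm:known}, and (S1) occurs. If not, its sequence does not terminate by Proposition~\ref{prop:termRF}, and the proof of Theorem~\ref{thm:main} shows that a minimal non-terminating subgraph satisfies the conditions in (S2) with $i=k$ and $j=k+N$ for large $k$.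
\end{proof}

\begin{thebibliography}{1}

\bibitem{HWW}
Nima Hoda, Daniel T. Wise, and Daniel J. Woodhouse,
\emph{Residually Finite Tubular Groups},
arXiv:1811.08098 (2018).

\end{thebibliography}
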